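\title{A Morley product of two dependent dfs measures that is not dependent}

\begin{abstract}
A global Keisler measure is \emph{dfs} if it is definable over, and finitely satisfiable in, a small model, and \emph{dependent} if the instances of each formula form a Glivenko--Cantelli class for it. For every $d\ge1$ we construct a countable complete theory with quantifier elimination and dfs measures $\mu_1,\dots,\mu_d$ such that the Morley product of every proper nonempty subfamily is dependent, while $\mu_1\otimes\cdots\otimes\mu_d$ is not. Hence a dfs measure need not be dependent, and the product of two dependent dfs measures need not be dependent. We also show that the second phenomenon cannot occur when one of the two factors is purely atomic.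
\end{abstract}

\section{Introduction}\label{sec:intro}

A Keisler measure assigns a probability to each definable set. One can ask two kinds of tameness of it. The first is model-theoretic: the measure is controlled by a small model. The second is statistical: the measure can be estimated from a random sample, simultaneously for all instances of a formula. This paper shows that the first kind does not imply the second, and that the second is not preserved by products even in the presence of the first.

\subsection{Measures, samples and products}

Let $T$ be a complete first-order theory, possibly many-sorted, in a language $L$, and let $\mathcal U$ be a monster model; a set is \emph{small} if its cardinality is less than the degree of saturation of $\mathcal U$. For $A\subseteq\mathcal U$ let $S_x(A)$ be the Stone space of complete types over $A$ in the tuple of variables $x$, and let $[\varphi]$ be the clopen set of types containing $\varphi$. A \emph{global Keisler measure} $\mu=\mu_x$ is a finitely additive probability measure on the Boolean algebra of $L(\mathcal U)$-formulas in $x$ up to equivalence. It extends uniquely to a regular Borel probability measure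 on $S_x(\mathcal U)$, and we identify the two. A global type is a measure with values in $\{0,1\}$, that is, a point mass. For a small model $N$, the restriction $\mu|_N$ of $\mu$ to $L(N)$-formulas is viewed in the same way as a regular Borel measure on $S_x(N)$.

\begin{definition}\label{def:dfs}
Let $\mu_x$ be a global measure and $M$ a small model.
\begin{enumerate}
\item[(a)] $\mu$ is \emph{$M$-invariant} if $\mu(\varphi(x,c))=\mu(\varphi(x,c'))$ whenever $c\equiv_M c'$.
\item[(b)] $\mu$ is \emph{definable over $M$} if it is $M$-invariant and, for every formula $\varphi(x,z)$ and every closed $C\subseteq[0,1]$, the set $\{c:\mu(\varphi(x,c))\in C\}$ is type-definable over $M$.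
\item[(c)] $\mu$ is \emph{finitely satisfiable in $M$} if every formula of positive $\mu$-measure is realized in $M$.
\item[(d)] $\mu$ is \emph{dfs over $M$} if (b) and (c) hold, and \emph{dfs} if it is dfs over some small model.
\end{enumerate}
\end{definition}

Definability says that $\mu(\varphi(x,c))$ depends continuously on the type of $c$ over $M$ (Lemma~\ref{lem:facts}), and finite satisfiability says that the points of $M$ meet every definable set that $\mu$ sees.

For a formula $\varphi(x,z)$ and a \emph{sample} $\bar p=(p_1,\dots,p_m)\in S_x(\mathcal U)^m$ define the \emph{discrepancy} and, for $\epsilon>0$, the \emph{good set}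
\[
\operatorname{disc}_{\mu,\varphi}(\bar p)=\sup_{c\in\mathcal U}\Big|\mu(\varphi(x,c))-\frac1m\sum_{l=1}^m\mathbf 1[\varphi(x,c)\in p_l]\Big|,\qquad
G^m_\epsilon(\mu,\varphi)=\{\bar p:\operatorname{disc}_{\mu,\varphi}(\bar p)\le\epsilon\}.
\]
Let $\mu^m$ be the $m$-fold product measure, on the product of the Borel $\sigma$-algebras. The supremum runs over uncountably many parameters, so nothing in the definition makes the good set measurable, and one uses the outer measure $(\mu^m)^*(G)=\inf\{\mu^m(H):H\supseteq G\text{ measurable}\}$.

\begin{definition}\label{def:dep}
$\mu$ is \emph{dependent} if $(\mu^m)^*(G^m_\epsilon(\mu,\varphi))\to1$ as $m\to\infty$, for every formula $\varphi(x,z)$ and every $\epsilon>0$. It is \emph{ddfs} if it is dependent and dfs.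
\end{definition}

For one parameter $c$ the law of large numbers makes the empirical frequency converge to $\mu(\varphi(x,c))$. Dependence asks for this uniformly in $c$: the family of functions $p\mapsto\mathbf 1[\varphi(x,c)\in p]$, $c\in\mathcal U$, is a Glivenko--Cantelli class for $\mu$.

\begin{definition}\label{def:morley}
Let $\mu_x$ be $M$-invariant and let $\lambda_y$ be a global measure. For an $L(\mathcal U)$-formula $\varphi(x,y)$ choose a small model $N\supseteq M$ containing its parameters, and define the \emph{fiber function} $f^\varphi_{\mu,N}\colon S_y(N)\to[0,1]$ by $q\mapsto\mu(\varphi(x,b))$ for any $b\models q$; this is well defined by invariance. If every such function is $\lambda|_N$-measurable, the \emph{Morley product} is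
\[
(\mu_x\otimes\lambda_y)(\varphi(x,y))=\int_{S_y(N)}f^\varphi_{\mu,N}\,d(\lambda|_N),
\]
which does not depend on $N$. The measures \emph{commute} if $\mu_x\otimes\lambda_y$ and $\lambda_y\otimes\mu_x$ are both defined and are equal.
\end{definition}

The Morley product is a measure on $S_{xy}(\mathcal U)$ and gives a value to every formula $\varphi(x,y)$, not only to Boolean combinations of formulas in $x$ and formulas in $y$. It is unrelated to the power $\mu^m$, which describes independent samples.

\subsection{The questions}

The following two questions come from \cite{Kh}.
\begin{enumerate}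
\item[(i)] Is the Morley product of two global ddfs measures ddfs?
\item[(ii)] Is every dfs measure dependent?
\end{enumerate}
The product of two dfs measures is dfs (Lemma~\ref{lem:facts}(c)). So (i) asks only whether the product is dependent, a positive answer to (ii) would give a positive answer to (i), and a counterexample to (i) is a counterexample to (ii).

The simplest cases point to positive answers. Every type $p$ is dependent: the sample $(p,\dots,p)$ has discrepancy $0$, and every measurable set containing it has $p^m$-measure $1$. Countable convex combinations of types are dependent too (Lemma~\ref{lem:mix}). It is known that every measure is dependent if $T$ is NIP, that is, if there is no formula $\varphi(x,z)$ with finite sets $\{a_1,\dots,a_n\}$ of every size $n$ all of whose subsets are cut out by instances of $\varphi$; so both answers are positive in NIP theories. It is also known that fim measures are dependent. Here $\mu$ is \emph{fim over $M$} if for all $\varphi(x,z)$ and $\epsilon>0$ there is an $L(M)$-formula $\theta(x_1,\dots,x_n)$ with $\mu^{(n)}(\theta)\ge1-\epsilon$, where $\mu^{(n)}$ is the $n$-fold Morley power, such that $|\mu(\varphi(x,c))-\operatorname{Av}(\bar a;\varphi(x,c))|\le\epsilon$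 for all $c$ and all $\bar a\in\theta(\mathcal U)$; we write
\[
\operatorname{Av}(a_1,\dots,a_n;\varphi(x,c))=\tfrac1n\,\big|\{l\le n:\ \models\varphi(a_l,c)\}\big|.
\]

\subsection{The result}

Both answers are nevertheless negative. Put $[d]=\{1,\dots,d\}$. An iterated product over $I=\{i_1,\dots,i_e\}$ means $\mu_{i_1}\otimes(\mu_{i_2}\otimes(\cdots\otimes\mu_{i_e}))$.

\begin{theorem}\label{thm:main}
For every $d\ge1$ there are a countable complete theory $T_d$ with quantifier elimination, with sorts $X_1,\dots,X_d,B$, and global measures $\mu_i$ on $X_i$ $(i\le d)$ such that:
\begin{enumerate}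
\item[(1)] each $\mu_i$ is dfs over every small model $M$; moreover, for each $\varphi(x,z)$ and $\epsilon>0$ there is a finite tuple $\bar a$ from $\operatorname{dcl}(\emptyset)$ with $|\mu_i(\varphi(x,c))-\operatorname{Av}(\bar a;\varphi(x,c))|\le\epsilon$ for all $c\in\mathcal U$;
\item[(2)] for $\emptyset\ne I\subsetneq[d]$, the Morley product $\mu_I=\bigotimes_{i\in I}\mu_i$ is dfs and dependent;
\item[(3)] $\mu_{[d]}=\mu_1\otimes\cdots\otimes\mu_d$ is dfs but not dependent; for some formula $\varphi$ one has $(\mu_{[d]}^{\,m})^*(G^m_\epsilon(\mu_{[d]},\varphi))=0$ for every $m\ge1$ and every $\epsilon<1$.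
\end{enumerate}
The products in \textup{(2)} and \textup{(3)} do not depend on the order of the factors.
\end{theorem}

\begin{corollary}\label{cor:answers}
The answers to \textup{(i)} and \textup{(ii)} are negative. There is a countable complete theory with quantifier elimination and there are global ddfs measures $\mu_1,\mu_2$ such that $\mu_1\otimes\mu_2=\mu_2\otimes\mu_1$ is dfs and not dependent.
\end{corollary}

\begin{proof}
Take $d=2$. The measures $\mu_1,\mu_2$ are dfs by (1) and dependent by (2) with $I=\{1\}$ and $I=\{2\}$; their product is dfs and not dependent by (3). This refutes both (i) and (ii). For (ii) one may also take $d=1$ and the measure $\mu_1$.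
\end{proof}

For $d=1$, items (1) and (3) describe the same measure: a \emph{chosen} finite tuple approximates it uniformly to any precision, while a \emph{random} sample of any size almost surely has the largest possible discrepancy. Since fim measures are dependent, this measure is not fim over any small model.

The choice of the $\sigma$-algebra on $S_x(\mathcal U)^m$ does not matter for Theorem~\ref{thm:main}: to prove dependence we exhibit measurable subsets of the good sets with measure tending to $1$, and to refute it we enclose the good sets in measurable null sets.

Section~\ref{sec:idea} presents the combinatorial core on Cantor space, and Sections~\ref{sec:theory}--\ref{sec:dep} prove Theorem~\ref{thm:main}. Section~\ref{sec:onesort} transfers the examples to one-sorted theories. Section~\ref{sec:atoms} gives a single ddfs measure whose Morley square is not dependent and shows that (i) has a positive answer when one factor is purely atomic.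

\section{Small boxes in Cantor space}\label{sec:idea}

Let $\{0,1\}^+$ be the set of nonempty finite binary strings, $|s|$ the length of $s$, and $s\sqsubseteq u$ the initial segment relation. For $t\in2^\omega$ let $t|n$ be the initial segment of length $n$; write $s\prec t$ if $s=t|\,|s|$, and put $\langle s\rangle=\{t:s\prec t\}$. Let $\rho$ be the coin-tossing measure on $2^\omega$, so that $\rho(\langle s\rangle)=2^{-|s|}$, and let $\rho^I$ be its power on $(2^\omega)^I$.

The standard obstruction to uniform sampling is the family of finite sets: every sample is contained in one, and each has measure $0$. We need a version made of clopen sets, since formulas define clopen sets of types.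

\begin{definition}\label{def:pattern}
Fix $d\ge1$. A \emph{pattern of level $n\ge1$} is a set $D\subseteq(\{0,1\}^n)^d$ such that
\begin{enumerate}
\item[(P1)] $1\le|D|\le n$;
\item[(P2)] any two distinct tuples of $D$ differ in every coordinate.
\end{enumerate}
Let $\Delta_n$ be the finite set of patterns of level $n$, $\Delta_{\le K}=\bigcup_{n\le K}\Delta_n$ and $\Delta=\bigcup_n\Delta_n$. Put $R_D=\bigcup_{\bar s\in D}\langle s_1\rangle\times\cdots\times\langle s_d\rangle$.
\end{definition}

\subsection*{The case $d=1$}
Here (P2) is empty, and a pattern of level $n$ is a set of at most $n$ strings of length $n$.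

\emph{Random points fail.} Consider three points $001\cdots$, $011\cdots$, $110\cdots$ of $2^\omega$. The pattern $D=\{001,011,110\}$ has level $3$, the set $R_D$ contains all three points, and $\rho(R_D)=3/8$. Taking initial segments of length $n\ge3$ instead gives a set that contains all three points and has measure $3\cdot2^{-n}$. The same works for any $m$ distinct points once $n\ge m$ separates them. So every sample of distinct points has discrepancy $1$ for the family $\{R_D:D\in\Delta\}$, and no finite set of points of $2^\omega$ approximates $\rho$ on this family.

\emph{Finite strings succeed.} Use as test points the $2^k$ strings of length $k$, and count a string $u$ as a member of $R_D$ if $u$ extends an element of $D$. If $D$ has level $n\le k$, the proportion of members is exactly $\rho(R_D)$. If $n>k$, a string of length $k$ is too short to extend anything in $D$, so the proportion is $0$, while $\rho(R_D)\le n2^{-n}\le k2^{-k}$. For $D=\{001,011,110\}$ the proportion is $0$ for $k=2$, with error $3/8\le 2\cdot2^{-2}$, and it is $3/8$ for all $k\ge3$. The error is at most $k2^{-k}$ uniformly in $D$. This uses (P1): without it, the set $D$ of all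 strings of length $k+1$ has proportion $0$ and measure $1$.

A finite string stops, and therefore escapes the patterns of high level that capture infinite branches. In the theory below the finite strings are constants. They witness definability and finite satisfiability, while the measure lives on types that determine an infinite branch.

\subsection*{The case $d=2$}
A sample of $m$ points of $2^\omega\times2^\omega$ almost surely has pairwise distinct first coordinates and pairwise distinct second coordinates. Its initial segments of length $n$ then form a pattern $D$ for large $n$, and $R_D$ contains the sample and has measure $m2^{-2n}$. But fix the second coordinate $t_2$. By (P2) at most one $(s_1,s_2)\in D$ has $s_2\prec t_2$, so the section $\{t_1:(t_1,t_2)\in R_D\}$ is empty or a single cylinder $\langle s_1\rangle$ (Figure~\ref{fig:boxes}). The family of all cylinders is harmless. Given $h$, there are finitely many cylinders of length at most $h$, and the law of large numbers handles them simultaneously. A longer cylinder lies inside a cylinder of length $h$, so its measure and its empirical frequency are both at most about $2^{-h}$. Thus the family $\{R_D\}$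 defeats sampling in the product, while its sections in either coordinate do not.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\fill[gray!45] (1,5) rectangle (2,6);
\fill[gray!45] (3,1) rectangle (4,2);
\fill[gray!45] (6,3) rectangle (7,4);
\draw[step=1,gray,very thin] (0,0) grid (8,8);
\draw (0,0) rectangle (8,8);
\fill (1.35,5.6) circle (3pt);
\fill (3.7,1.3) circle (3pt);
\fill (6.5,3.7) circle (3pt);
\draw[dashed,thick] (-0.5,3.25) -- (8.5,3.25);
\node[below] at (4,0) {$t_1$};
\node[left] at (0,6.5) {$t_2$};
\end{tikzpicture}
\caption{The space $2^\omega\times2^\omega$ cut into $8\times8$ boxes according to the first three digits of each coordinate, in lexicographic order. The three shaded boxes, given by $(001,101)$, $(011,001)$, $(110,011)$, contain three sample points and have total measure $3/64$. They lie in distinct rows and columns, so a section with one coordinate fixed (dashed line) meets at most one of them.}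
\label{fig:boxes}
\end{figure}

It remains to realize the family $\{R_D\}$ as the instances of one formula $E(x_1,\dots,x_d,y)$ in a theory in which \emph{all} formulas can be analyzed, since dfs and dependence are conditions on all formulas. This calls for quantifier elimination.

\section{The theory $T_d$}\label{sec:theory}

Fix $d\ge1$.

\subsection{The language and the universal axioms}
The sorts are $X_1,\dots,X_d,B$. For $i\le d$ and $s\in\{0,1\}^+$ there are a constant $c^i_s$ of sort $X_i$ and a unary predicate $U^i_s\subseteq X_i$. For $D\in\Delta$ there is a unary predicate $V_D\subseteq B$. Finally there is a relation $E\subseteq X_1\times\cdots\times X_d\times B$. The language is countable. We drop the superscript $i$ when the sort is clear, and put $\Omega^i_k=\{c^i_s:|s|=k\}$, the constants of \emph{level} $k$, and $\Omega^i_{\le K}=\bigcup_{k\le K}\Omega^i_k$. In a tuple such as $(c,\bar a)$ every entry is understood to occupy the position of its sort.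

The first three axioms say that the predicates $U_s$ form a binary tree on each $X_i$ and that an element of $B$ carries at most one pattern.
\begin{enumerate}
\item[(A1)] The constants are distinct, and $U_u(c_s)$ holds if and only if $u\sqsubseteq s$.
\item[(A2)] For each $n$: the $U_s$ with $|s|=n$ are pairwise disjoint; $U_{s^\frown e}\subseteq U_s$ for $e\in\{0,1\}$; every $x\in X_i$ lies in some $U_s$ with $|s|=n$ or equals some $c_u$ with $|u|<n$.
\item[(A3)] The $V_D$ are pairwise disjoint.
\end{enumerate}
An element of $X_i$ that is not a constant is \emph{nonstandard}. By (A2) a nonstandard $x$ lies in exactly one $U_s$ of each length, and these strings are nested, so $x$ has a unique \emph{branch} $t\in2^\omega$ with $x\in U_{t|n}$ for all $n$. By (A1) a constant of level $k$ lies in no $U_s$ with $|s|>k$.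

For $D\in\Delta$ let $\delta_D(x_1,\dots,x_d)=\bigvee_{\bar s\in D}\bigwedge_iU^i_{s_i}(x_i)$, the formula that describes $R_D$, and let $\delta_\emptyset=\bot$. For $b\in B$ put $D_b=D$ if $V_D(b)$ holds, and $D_b=\emptyset$ if $b$ is in no $V_D$. Write $\delta_b=\delta_{D_b}$, and let $n_b$ be the level of $D_b$ when $D_b\ne\emptyset$.

We would like $E(\bar x,b)$ to mean $\delta_b(\bar x)$. The obstacle comes from the way we obtain quantifier elimination, namely by extension axioms asserting that elements with a prescribed relation to finitely many parameters exist. Such an axiom mentions finitely many symbols, say those of level at most $K$. It cannot distinguish an element $b$ in no $V_D$ from one whose pattern has level above $K$, nor a nonstandard element from a constant of level above $K$. Whatever freedom $E$ has on the first kind of parameter must be granted on the second kind. We therefore leave $E$ unconstrained on tuples of nonstandard elements, and on the constants we allow a budget of exceptions that grows with the level but is negligible against $2^k$.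

Call $(\bar x,b)\in X_1\times\cdots\times X_d\times B$ an \emph{error} if $E(\bar x,b)$ and $\delta_b(\bar x)$ have different truth values. For $i\le d$, $k\ge1$, $\bar a\in\prod_{j\ne i}X_j$ and $b\in B$, call $\{(c,\bar a,b):c\in\Omega^i_k\}$ an \emph{$i$-line of level $k$}.
\begin{enumerate}
\item[(A4)] For each $i\le d$ and $k\ge1$: every $i$-line of level $k$ contains at most $k$ errors.
\end{enumerate}
This is first order. If $c\in\Omega^i_k$ and $n_b>k$, then $\delta_b(c,\bar a)$ is false, so
\begin{equation}\label{eq:fo}
\delta_b(c,\bar a)\iff\bigvee_{D\in\Delta_{\le k}}\big(V_D(b)\wedge\delta_D(c,\bar a)\big)\qquad(c\in\Omega^i_k),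
\end{equation}
and the right side is a quantifier-free formula in $\bar a,b$. Let $T_0$ consist of (A1)--(A4). All these axioms are universal.

\subsection{The extension axioms}
An extension axiom of level $K$ prescribes the relation $E$ between a new element and a finite grid of parameters, provided the prescription respects (A4) on lines of level at most $K$. When the new element $x$ has sort $X_i$ we know only that $x\in U_s$ for a given $s$ of length $K$. This suffices to recognize errors on such lines: for $j\ne i$,
\begin{equation}\label{eq:proxy}
\delta_b(x,c,\bar a)\iff\delta_b(c^i_s,c,\bar a)\qquad(x\in U^i_s,\ c\in\Omega^j_k,\ k\le|s|).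
\end{equation}
Indeed, both sides are false if $D_b=\emptyset$ or $n_b>k$. If $n_b\le k$, then by (A1) and (A2) both $x$ and $c^i_s$ lie in $U_u$ for exactly one $u$ of length $n_b$, namely the initial segment of $s$.

In both schemes below, $K\ge1$, the sets $A_j\subseteq X_j\setminus\Omega^j_{\le K}$ satisfy $|A_j|\le K$, and $P_j=\Omega^j_{\le K}\cup A_j$.

\medskip\noindent
\textbf{Axioms $(\mathrm X_{i,K})$.} Let $|s|=K$; let $b_1,\dots,b_q\in B$ be distinct with $q\le K$; let $A_j$ be given for $j\ne i$; let $F\subseteq X_i$ with $|F|\le K$; and let $\Sigma\subseteq\prod_{j\ne i}P_j\times\{b_1,\dots,b_q\}$. Suppose $\Sigma$ is \emph{admissible for $s$}: for all $l\le q$, $j\ne i$, $k\le K$ and $\bar a\in\prod_{j'\ne i,j}P_{j'}$, there are at most $k$ elements $c\in\Omega^j_k$ for which ``$(c,\bar a,b_l)\in\Sigma$'' and $\delta_{b_l}(c^i_s,c,\bar a)$ have different truth values. Then there is $x\in U^i_s\setminus(F\cup\Omega^i_{\le K})$ with $E(x,\bar a,b)\Leftrightarrow(\bar a,b)\in\Sigma$ for all $(\bar a,b)\in\prod_{j\ne i}P_j\times\{b_1,\dots,b_q\}$.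

\medskip\noindent
\textbf{Axioms $(\mathrm B_K)$.} Let $D\in\Delta_{\le K}\cup\{\emptyset\}$; let $A_j$ be given for $j\le d$; let $F\subseteq B$ with $|F|\le K$; and let $\Sigma\subseteq\prod_jP_j$. Suppose $\Sigma$ is \emph{admissible for $D$}: for all $j\le d$, $k\le K$ and $\bar a\in\prod_{j'\ne j}P_{j'}$, there are at most $k$ elements $c\in\Omega^j_k$ for which ``$(c,\bar a)\in\Sigma$'' and $\delta_D(c,\bar a)$ have different truth values. Then there is $b\in B\setminus F$ with $V_D(b)$ if $D\ne\emptyset$, with $\neg V_{D'}(b)$ for all $D'\in\Delta_{\le K}$ if $D=\emptyset$, and with $E(\bar x,b)\Leftrightarrow\bar x\in\Sigma$ for all $\bar x\in\prod_jP_j$.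

\medskip
These are first-order schemes. Fix $K$, the string $s$ or the pattern $D$, and the sizes of the parameter sets, and name the parameters by variables. Then $\Sigma$ is a subset of a finite set of tuples of terms. The hypotheses, including admissibility by \eqref{eq:fo}, are quantifier-free in the parameters, and the conclusion asserts the existence of one element satisfying a quantifier-free formula. Let $T=T_d$ be $T_0$ together with all axioms $(\mathrm X_{i,K})$ and $(\mathrm B_K)$.

\begin{example}\label{ex:d1}
Let $d=1$. In $(\mathrm X_{1,K})$ admissibility is vacuous, and the axiom says that each $U_s$ with $|s|=K$ contains a new element that is $E$-related to exactly a prescribed subset of $\{b_1,\dots,b_q\}$, whatever the patterns $D_{b_l}$ are. So errors are plentiful in models of $T$; they will form a null set. In $(\mathrm B_K)$ take $D\in\Delta_{\le K}$, let $A_1$ consist of $K$ constants of level $K+1$, and let $\Sigma$ agree with $\delta_D$ on $\Omega_{\le K}$ and disagree with it on $A_1$. This $\Sigma$ is admissible, and a witness $b$ has at least $K$ errors on its line of level $K+1$. This is why the budget in (A4) has to grow with the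 level.
\end{example}

\begin{lemma}\label{lem:consistent}
$T$ is consistent.
\end{lemma}

\begin{proof}
$T_0$ has a model: let $X_i$ consist of the constants, with the $U_s$ given by (A1); let $B$ have one element, in no $V_D$; and let $E=\emptyset$, so that there are no errors. We show that if $\mathfrak A\models T_0$ and the hypotheses of an extension axiom hold for parameters from $\mathfrak A$, then a witness can be added to $\mathfrak A$ so that $T_0$ still holds.

\emph{Axiom $(\mathrm X_{i,K})$.} Choose $t\in\langle s\rangle$ and add a new element $x$ to $X_i$, lying in $U_u$ exactly when $u\prec t$. Then (A1)--(A3) hold. Define $E(x,\bar a,b)$ by $\Sigma$ on $\prod_{j\ne i}P_j\times\{b_1,\dots,b_q\}$ and by $\delta_b(x,\bar a)$ elsewhere. An $i$-line has constants in position $i$, so it does not involve $x$. The new lines are the $j$-lines $\{(x,c,\bar a,b):c\in\Omega^j_k\}$ with $j\ne i$. An error on such a line is a prescribed tuple, so $b=b_l$ for some $l$, $\bar a\in\prod_{j'\ne i,j}P_{j'}$ and $c\in P_j$. If $k\le K$, there are at most $k$ errors by admissibility and \eqref{eq:proxy}. If $k>K$, then $c\in\Omega^j_k\cap P_j\subseteq A_j$, so there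 are at most $K<k$ errors.

\emph{Axiom $(\mathrm B_K)$.} Add a new element $b$ to $B$ with $D_b=D$, and define $E(\bar x,b)$ by $\Sigma$ on $\prod_jP_j$ and by $\delta_D(\bar x)$ elsewhere. The new lines are the lines $\{(c,\bar a,b):c\in\Omega^j_k\}$ with this $b$, and an error on such a line has $(c,\bar a)\in\prod_{j'}P_{j'}$. If $k\le K$, admissibility gives at most $k$ errors. If $k>K$, then $c\in A_j$, and there are at most $K<k$ errors.

Since $T_0$ is universal, it is preserved under unions of chains. The hypotheses of an extension axiom and the property of being a witness are quantifier-free, so they have the same truth value in a structure and in its extensions. Given $\mathfrak A_n\models T_0$, list all instances of extension axioms with parameters in $\mathfrak A_n$ whose hypotheses hold, add witnesses one at a time along a transfinite chain, and let $\mathfrak A_{n+1}$ be the union. Every instance in $\bigcup_n\mathfrak A_n$ has finitely many parameters, which lie in some $\mathfrak A_n$, so it has a witness in $\mathfrak A_{n+1}$. Hence $\bigcup_n\mathfrak A_n\models T$.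
\end{proof}

We use the standard back-and-forth test. Suppose that for all $\aleph_0$-saturated models $\mathfrak M,\mathfrak N$ of a theory, every finite partial map from $\mathfrak M$ to $\mathfrak N$ that preserves quantifier-free formulas extends to such a map whose domain contains any given $e\in\mathfrak M$. Then these maps are elementary and the theory has quantifier elimination. If in addition the theory decides all atomic sentences, the empty map is of this kind and the theory is complete.

\begin{proposition}\label{prop:qe}
$T$ is complete and has quantifier elimination.
\end{proposition}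

\begin{proof}
There are no constants of sort $B$, so the atomic sentences are of the forms $c_s=c_u$ and $U_u(c_s)$, and (A1) decides them. Let $\mathfrak M,\mathfrak N\models T$ be $\aleph_0$-saturated, let $f\colon A\to A'$ be a finite map preserving quantifier-free formulas, and let $e\in\mathfrak M\setminus A$. Extend $f$ to the constants in the natural way; this also settles the case that $e$ is a constant, so assume it is not. Let $A_j$ be the set of nonstandard elements of $A$ of sort $X_j$, and let $b_1,\dots,b_q$ be the elements of $A$ of sort $B$. The elements of $f(A_j)$ are nonstandard, because $f$ preserves the formulas $x\ne c_s$. In the following $K>|A|$ and $P_j=\Omega^j_{\le K}\cup A_j$.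

\emph{Case $e\in X_i$.} Let $t$ be the branch of $e$. The atomic formulas involving $e$ over $A$ are equations between $e$ and an element of $A_i$ or a constant, all false; the formulas $U_u(e)$, true exactly for $u\prec t$; and the formulas $E(e,\bar a,b_l)$ with $a_j$ in $A_j$ or constant. So we need $e'\in\mathfrak N$ that satisfies, for every $K$, the condition
\[
e'\in U_{t|K}\setminus(f(A_i)\cup\Omega^i_{\le K}),\qquad E(e',f(\bar a),f(b_l))\Leftrightarrow E(e,\bar a,b_l)\quad\big(\bar a\in\textstyle\prod_{j\ne i}P_j,\ l\le q\big).
\]
These conditions are formulas over the finite set $A'$ and become stronger as $K$ grows, so by saturation it suffices to satisfy each one. Let $\Sigma$ be the set of pairs $(\bar a,b_l)$ with $E(e,\bar a,b_l)$. By (A4) for the $j$-lines with $e$ in position $i$, and by \eqref{eq:proxy} with $x=e$, the set $\Sigma$ is admissible for $t|K$ in $\mathfrak M$. Admissibility is quantifier-free over $A$, so $f(\Sigma)$ is admissible for $t|K$ in $\mathfrak N$. Apply $(\mathrm X_{i,K})$ in $\mathfrak N$ with $F=f(A_i)$.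

\emph{Case $e\in B$.} Let $D=D_e$, and take also $K\ge n_e$ if $D\ne\emptyset$. The atomic formulas involving $e$ are the equations $e=b_l$, all false; the formulas $V_{D'}(e)$; and the formulas $E(\bar x,e)$. The set $\Sigma=\{\bar x\in\prod_jP_j:E(\bar x,e)\}$ is admissible for $D$ by (A4) for the lines through $e$, and $f(\Sigma)$ is admissible for $D$ in $\mathfrak N$. Axiom $(\mathrm B_K)$ with $F=\{f(b_1),\dots,f(b_q)\}$ gives $e'_K\notin F$ with the right $E$-relations on $\prod_jf(P_j)$ and, by (A3) if $D\ne\emptyset$, with $V_{D'}(e'_K)\Leftrightarrow V_{D'}(e)$ for all $D'\in\Delta_{\le K}$. These conditions again become stronger with $K$, and saturation gives one $e'$ that satisfies all of them.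
\end{proof}

\begin{lemma}\label{lem:nonempty}
In every model of $T$, each $V_D$ $(D\in\Delta)$ is nonempty.
\end{lemma}

\begin{proof}
Apply $(\mathrm B_K)$ with $K$ the level of $D$, $A_j=F=\emptyset$ and $\Sigma=\{\bar x\in\prod_jP_j:\delta_D(\bar x)\}$, which is admissible with no exceptions at all.
\end{proof}

\section{Null sets and definable measures}\label{sec:facts}

This section collects the general facts on Keisler measures that we need. The theory is arbitrary.

\begin{lemma}\label{lem:null}
Let $\nu$ be a regular Borel probability measure on a Stone space. The union $Z$ of any family of $\nu$-null clopen sets is $\nu$-null.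
\end{lemma}

\begin{proof}
$Z$ is open, and each compact subset of $Z$ is covered by finitely many of the null sets. By inner regularity $\nu(Z)=0$.
\end{proof}

Part (c) of the next lemma is a known fact; we include the short proof.

\begin{lemma}\label{lem:facts}
Let $\mu_x,\lambda_y$ be global measures and $M\subseteq N$ small models.
\begin{enumerate}
\item[(a)] An $M$-invariant $\mu$ is definable over $M$ if and only if, for each $\varphi(x,z)$, the function $\operatorname{tp}(c/M)\mapsto\mu(\varphi(x,c))$ on $S_z(M)$ is continuous.
\item[(b)] If $\mu$ is definable over $M$, then it is definable over $N$ and all fiber functions $f^\varphi_{\mu,N}$ are continuous. Hence $\mu\otimes\lambda$ is defined, and $(\mu\otimes\lambda)(\psi(y))=\lambda(\psi(y))$ for formulas $\psi$ without $x$.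
\item[(c)] If $\mu$ and $\lambda$ are dfs, then $\mu\otimes\lambda$ is dfs.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Sets type-definable over $M$ correspond to closed subsets of $S_z(M)$, so Definition~\ref{def:dfs}(b) says that preimages of closed sets are closed.

(b) Write an $L(N)$-formula as $\varphi(x,y,c)$ with $c\in N$. Its fiber function is the composition of the continuous map $S_y(N)\to S_{yz}(M)$, $\operatorname{tp}(b/N)\mapsto\operatorname{tp}(b,c/M)$, with the continuous function of (a). Taking $c$ empty gives definability over $N$. The fiber function of $\psi(y)$ is the indicator function of $[\psi]$.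

(c) By (b), and because finite satisfiability passes to larger models, both measures are dfs over one small model $M$. Fix $\varphi(x,y,z)$ and $\epsilon>0$. The function $\operatorname{tp}(b,c/M)\mapsto\mu(\varphi(x,b,c))$ is continuous on the Stone space $S_{yz}(M)$, so there are a finite partition into clopen sets $[\psi_h(y,z)]$ with $\psi_h\in L(M)$ and reals $r_h$ such that the function is within $\epsilon$ of $r_h$ on $[\psi_h]$. Integrating, $|(\mu\otimes\lambda)(\varphi(x,y,c))-\sum_hr_h\lambda(\psi_h(y,c))|\le\epsilon$ for all $c$. The sum is a continuous function of $\operatorname{tp}(c/M)$ by (b) applied to $\lambda$. A uniform limit of such functions is one as well, so $\mu\otimes\lambda$ is definable over $M$ by (a). Now let $\varphi(x,y)\in L(N)$ with $N\supseteq M$ have positive measure. The open set $O=\{f^\varphi_{\mu,N}>0\}$ has positive $\lambda|_N$-measure, so by Lemma~\ref{lem:null} some clopen $[\theta(y)]\subseteq O$ has $\lambda(\theta)>0$. Choose $b\in M$ with $\models\theta(b)$. Then $\mu(\varphi(x,b))>0$, so there is $a\in M$ with $\models\varphi(a,b)$.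
\end{proof}

\section{The measures $\mu_i$}\label{sec:measures}

From now until Section~\ref{sec:onesort} we work in a monster model $\mathcal U$ of $T=T_d$. The measure $\mu_i$ will be the limit of the uniform distributions on the constants of level $k$. To compute the limit, we attach to each formula the subset of Cantor space that it would define if the variables were nonstandard, different from all parameters, and involved in no errors.

Let $\emptyset\ne I\subseteq[d]$ and $x_I=(x_i)_{i\in I}$ with $x_i$ of sort $X_i$. For $\emptyset\ne J\subseteq I$, $\bar a\in\prod_{j\notin J}X_j$ and $b\in B$ put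
\begin{equation}\label{eq:R}
R(J,\bar a,b)=\big\{\bar t\in(2^\omega)^I:\exists\,\bar s\in D_b\text{ with }s_i\prec t_i\ (i\in J)\text{ and }a_j\in U_{s_j}\ (j\notin J)\big\}.
\end{equation}
For an atomic formula $\alpha(x_I,z)$ and a parameter $c$, the \emph{shadow} $A_{\alpha,c}\subseteq(2^\omega)^I$ is defined as follows.
\begin{enumerate}
\item[(a)] For $x_i=\sigma$, with $\sigma$ a constant or a variable from $z$, it is $\emptyset$. For $x_i=x_i$ it is the whole space. For $\alpha$ without variables from $x_I$ it is the whole space or $\emptyset$, according to whether $\alpha(c)$ is true or false.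
\item[(b)] For $U_s(x_i)$ it is $\{\bar t:s\prec t_i\}$.
\item[(c)] For $E(x_J,\bar a,b)$, with $\emptyset\ne J\subseteq I$ and $\bar a,b$ taken from $c$ and the constants, it is $R(J,\bar a,b)$.
\end{enumerate}
These are all cases: distinct $x_i$ have distinct sorts, so they cannot be equated, and $E$ has exactly one position of each sort. For an arbitrary formula $\varphi(x_I,z)$, use Proposition~\ref{prop:qe} to write it as a Boolean combination of atomic formulas $\alpha_1,\dots,\alpha_r$, and let $A_{\varphi,c}$ be the same Boolean combination of the sets $A_{\alpha_l,c}$. Shadows are clopen. The results below hold for every choice of the representation.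

In this section $I=\{i\}$ and $x=x_i$. Let $\operatorname{Av}_k(\varphi(x,c))=2^{-k}\,|\{a\in\Omega^i_k:\ \models\varphi(a,c)\}|$.

\begin{lemma}\label{lem:uniform}
Let $\varphi(x,z)$ be represented by $\alpha_1,\dots,\alpha_r$, and let $k\ge1$ be at least the length of every $s$ such that $U_s(x)$ is among the $\alpha_l$. Then $|\operatorname{Av}_k(\varphi(x,c))-\rho(A_{\varphi,c})|\le2rk2^{-k}$ for all $c\in\mathcal U$.
\end{lemma}

\begin{proof}
For a formula $\psi(x,z)$ let $g^\psi(t)=\mathbf 1[\models\psi(c_{t|k},c)]$ for $t\in2^\omega$, so that $\operatorname{Av}_k(\psi(x,c))=\int g^\psi\,d\rho$. If $g^{\alpha_l}(t)=\mathbf 1_{A_{\alpha_l,c}}(t)$ for all $l$, then $g^\varphi(t)=\mathbf 1_{A_{\varphi,c}}(t)$. So it suffices to show that $\eta_\alpha=\rho\{g^\alpha\ne\mathbf 1_{A_{\alpha,c}}\}$ is at most $2k2^{-k}$ for each $\alpha=\alpha_l$.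

In case (a), an equation $x=\sigma$ holds for at most one constant of level $k$, so $\eta_\alpha\le2^{-k}$; for the other formulas of case (a), $\eta_\alpha=0$. In case (b), $|s|\le k$ gives $c_{t|k}\in U_s\Leftrightarrow s\prec t$, so $\eta_\alpha=0$.

In case (c) let $\alpha$ be $E(x,\bar a,b)$. Suppose first that $D_b=\emptyset$ or $n_b\le k$. By the equivalence just used, $t\in A_{\alpha,c}$ if and only if $\delta_b(c_{t|k},\bar a)$. So the two functions differ at $t$ exactly when $(c_{t|k},\bar a,b)$ is an error, and (A4) gives $\eta_\alpha\le k2^{-k}$. Suppose now that $n=n_b>k$. Then $\delta_b(\,\cdot\,,\bar a)$ fails on $\Omega^i_k$, so every constant of level $k$ satisfying $\alpha$ gives an error, and $\rho\{g^\alpha=1\}\le k2^{-k}$ by (A4). By (P1), $\rho(A_{\alpha,c})\le|D_b|2^{-n}\le n2^{-n}\le k2^{-k}$, since $(n+1)2^{-(n+1)}\le n2^{-n}$ for $n\ge1$. Hence $\eta_\alpha\le2k2^{-k}$.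
\end{proof}

Each $\operatorname{Av}_k$ is a global Keisler measure, so the limit
\begin{equation}\label{eq:mui}
\mu_i(\varphi(x,c)):=\lim_{k\to\infty}\operatorname{Av}_k(\varphi(x,c))=\rho(A_{\varphi,c})
\end{equation}
is a global Keisler measure on $X_i$, and for each $\varphi$ the convergence is uniform in $c$.

\begin{corollary}\label{cor:item1}
Item \textup{(1)} of Theorem~\ref{thm:main} holds.
\end{corollary}

\begin{proof}
The elements of $\Omega^i_k$ are constants, so they lie in $\operatorname{dcl}(\emptyset)$ and in every model $M$. For large $k$ an enumeration of $\Omega^i_k$ is the required tuple $\bar a$, by uniform convergence. The value $\operatorname{Av}_k(\varphi(x,c))$ is determined by the truth values of the finitely many $L$-formulas $\varphi(a,z)$, $a\in\Omega^i_k$, at $c$, so it is a locally constant function of $\operatorname{tp}(c/M)$. The uniform limit is a continuous function of $\operatorname{tp}(c/M)$, and $\mu_i$ is definable over $M$ by Lemma~\ref{lem:facts}(a). If $\mu_i(\varphi(x,c))>0$, then $\operatorname{Av}_k(\varphi(x,c))>0$ for some $k$, so $\varphi(x,c)$ is realized in $\Omega^i_k\subseteq M$.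
\end{proof}

\section{The products seen through Cantor space}\label{sec:products}

Let $\emptyset\ne I\subseteq[d]$ and let $\mu_I$ be the iterated Morley product for some order of $I$. By Lemma~\ref{lem:facts} and induction it is defined and dfs. Dependence concerns samples of \emph{types}, so knowing the values of $\mu_I$ is not enough: we need a set of full measure on which each type is described by its branches, simultaneously for all parameters. For fixed $b$ the set $D_b$ is a fixed finite set, so $\delta_b(x_J,\bar a)$ is an $L(\mathcal U)$-formula. We write $\varphi\mathbin{\triangle}\psi$ for $\neg(\varphi\leftrightarrow\psi)$.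

\begin{lemma}\label{lem:nullsets}
\begin{enumerate}
\item[(a)] $\mu_I\big(\bigwedge_{i\in I}U_{s_i}(x_i)\big)=\prod_{i\in I}2^{-|s_i|}$.
\item[(b)] $\mu_I(x_i=a)=0$ for $i\in I$ and $a\in X_i(\mathcal U)$.
\item[(c)] $\mu_I\big(E(x_J,\bar a,b)\mathbin{\triangle}\delta_b(x_J,\bar a)\big)=0$ for $\emptyset\ne J\subseteq I$, $\bar a\in\prod_{j\notin J}X_j$, $b\in B$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on $|I|$. For $I=\{i\}$ apply \eqref{eq:mui}. The shadow in (a) is $\langle s_i\rangle$ and in (b) it is empty. In (c) the shadow of $\delta_b(x_i,\bar a)=\bigvee_{\bar s\in D_b}\big(U_{s_i}(x_i)\wedge\bigwedge_{j\ne i}U_{s_j}(a_j)\big)$ is the set $R(\{i\},\bar a,b)$ of \eqref{eq:R}, which is also the shadow of $E(x_i,\bar a,b)$, so the shadow of the symmetric difference is empty.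

For $|I|>1$ write $\mu_I=\mu_i\otimes\mu_{I'}$ with $I'=I\setminus\{i\}$. In (a) the fiber function is $2^{-|s_i|}$ times the indicator function of $[\bigwedge_{j\in I'}U_{s_j}(x_j)]$, and the induction hypothesis gives the integral. In (b) and (c), suppose first that the formula contains $x_i$. Substituting elements of $\mathcal U$ for $x_{I'}$ gives a formula of the same kind in the single variable $x_i$, which is $\mu_i$-null by the first case; so the fiber function is identically $0$. If the formula does not contain $x_i$, its measure is its $\mu_{I'}$-measure by Lemma~\ref{lem:facts}(b), which is $0$ by induction.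
\end{proof}

Let $Y_I\subseteq S_{x_I}(\mathcal U)$ be the set of types that contain none of the formulas in (b) and (c). Its definition does not refer to the order of $I$. It is closed, and $\mu_I(Y_I)=1$ by Lemma~\ref{lem:null}. If $p\in Y_I$, then $p$ says that each $x_i$ differs from all constants, so by (A2) it determines branches $\tau(p)=(t_i)_{i\in I}\in(2^\omega)^I$ with $U_s(x_i)\in p\Leftrightarrow s\prec t_i$. In particular the types realized by tuples of constants, which approximate $\mu_i$ in Corollary~\ref{cor:item1}, lie outside the set from which samples are drawn.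

\begin{proposition}\label{prop:shadow}
For every formula $\varphi(x_I,z)$ and every $c\in\mathcal U$,
\[
[\varphi(x_I,c)]\cap Y_I=\tau^{-1}(A_{\varphi,c})\qquad\text{and}\qquad\mu_I(\varphi(x_I,c))=\rho^I(A_{\varphi,c}).
\]
The map $\tau\colon Y_I\to(2^\omega)^I$ is continuous and pushes $\mu_I$ forward to $\rho^I$. The measure $\mu_I$ does not depend on the order of the factors; in particular $\mu_i$ and $\mu_j$ commute for $i\ne j$.
\end{proposition}

\begin{proof}
The preimage of $\{\bar t:s\prec t_i\}$ is $[U_s(x_i)]\cap Y_I$, so $\tau$ is continuous. By Lemma~\ref{lem:nullsets}(a), $\tau_*\mu_I$ and $\rho^I$ agree on the boxes $\prod_i\langle s_i\rangle$. These boxes together with $\emptyset$ are closed under intersection and generate the Borel $\sigma$-algebra, so $\tau_*\mu_I=\rho^I$.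

Both sides of the first identity respect Boolean operations within $Y_I$, so it suffices to treat atomic formulas. Let $p\in Y_I$ and $\tau(p)=\bar t$. For atomic formulas of kinds (a) and (b) the claim is the definition of $Y_I$ and of $\tau$. For kind (c), $E(x_J,\bar a,b)\in p$ if and only if $\delta_b(x_J,\bar a)\in p$, which holds if and only if some $\bar s\in D_b$ has $U_{s_i}(x_i)\in p$ for $i\in J$ and $a_j\in U_{s_j}$ for $j\notin J$, that is, $\bar t\in R(J,\bar a,b)$. The second identity follows from the first, $\mu_I(Y_I)=1$ and $\tau_*\mu_I=\rho^I$. Its right side does not refer to the order of $I$.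
\end{proof}

\section{Dependence of the partial products and its failure for the full product}\label{sec:dep}

By Proposition~\ref{prop:shadow}, the discrepancy of a sample from $Y_I$ is the discrepancy of its image in $(2^\omega)^I$ for the family of shadows $\{A_{\varphi,c}:c\in\mathcal U\}$. We can now carry out the arguments of Section~\ref{sec:idea}.

\begin{proposition}\label{prop:dep}
If $\emptyset\ne I\subsetneq[d]$, then $\mu_I$ is dependent. More precisely, for all $\varphi$ and $\epsilon>0$ there are measurable sets $H_m\subseteq G^m_\epsilon(\mu_I,\varphi)$ with $\mu_I^m(H_m)\to1$.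
\end{proposition}

\begin{proof}
Fix $\varphi(x_I,z)$, represented by $r$ atomic formulas. For each $c$ the shadow $A_c=A_{\varphi,c}$ is a fixed Boolean combination of $r$ sets. Each of them is $\emptyset$, the whole space, one of finitely many sets $\{\bar t:s\prec t_i\}$ that depend only on $\varphi$, or a set $R=R(J,\bar a,b)$ with $\emptyset\ne J\subseteq I$.

Consider such an $R$ with $D_b\ne\emptyset$. Since $J\subseteq I\ne[d]$, there is $j\notin J$. The element $a_j$ lies in at most one $U_s$ with $|s|=n_b$, and by (P2) at most one $\bar s\in D_b$ has this string as its $j$th coordinate. So at most one tuple contributes to \eqref{eq:R}, and $R$ is empty or a single box $\{\bar t:s_i\prec t_i\text{ for all }i\in J\}$ with $|s_i|=n_b$. In the latter case call $n_b$ the level of $R$.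

There are still infinitely many boxes, so we cut at a level $h\ge1$. Let $A'_c$ be obtained from $A_c$ by replacing each $R$ of level above $h$ by $\emptyset$. There are finitely many boxes of level at most $h$, so $A'_c$ ranges over a finite family $\mathcal A$ of clopen sets as $c$ varies. A removed box with strings $s_i$ is contained in $\{\bar t:t_i|h=u\}$, where $i\in J$ and $u$ is the initial segment of $s_i$ of length $h$. Outside the removed boxes $A_c$ and $A'_c$ agree, so $A_c\mathbin{\triangle}A'_c\subseteq W_c$, where $W_c$ is a union of at most $r$ sets $\{\bar t:t_i|h=u\}$ with $i\in I$, $|u|=h$. The sets $W_c$ range over a finite family $\mathcal W$, and $\rho^I(W_c)\le r2^{-h}$.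

For $\bar p\in Y_I^m$ let $\operatorname{emp}(A)=\frac1m|\{l:\tau(p_l)\in A\}|$. By Proposition~\ref{prop:shadow}, for every $c$,
\begin{align*}
\Big|\mu_I(\varphi(x_I,c))-\frac1m\sum_l\mathbf 1[\varphi(x_I,c)\in p_l]\Big|
&=|\rho^I(A_c)-\operatorname{emp}(A_c)|\\
&\le|\rho^I(A'_c)-\operatorname{emp}(A'_c)|+\rho^I(W_c)+\operatorname{emp}(W_c)\\
&\le2\max_{A\in\mathcal A\cup\mathcal W}|\rho^I(A)-\operatorname{emp}(A)|+2r2^{-h},
\end{align*}
where the last step uses $\operatorname{emp}(W_c)\le\rho^I(W_c)+|\operatorname{emp}(W_c)-\rho^I(W_c)|$. Choose $h$ with $2r2^{-h}\le\epsilon/3$, and let $H_m$ be the set of $\bar p\in Y_I^m$ for which the maximum is at most $\epsilon/3$. Then $H_m\subseteq G^m_\epsilon(\mu_I,\varphi)$. Membership in $H_m$ depends only on which of the finitely many Borel sets $\tau^{-1}(A)$ contain each $p_l$, so $H_m$ is a finite union of measurable boxes. Under $\mu_I^m$ the indicators of $\tau(p_l)\in A$, $l\le m$, are independent with mean $\rho^I(A)$ and variance at most $\frac14$. By Chebyshev's inequality $\mu_I^m(H_m)\ge1-|\mathcal A\cup\mathcal W|\cdot\frac{9}{4m\epsilon^2}\to1$.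
\end{proof}

\begin{proposition}\label{prop:nondep}
Let $\mu=\mu_{[d]}$ and $\varphi(x_1,\dots,x_d;y)=E(x_1,\dots,x_d,y)$. For every $m\ge1$ there is a measurable set $\Gamma$ with $\mu^m(\Gamma)=1$ on which $\operatorname{disc}_{\mu,\varphi}=1$. Hence $(\mu^m)^*(G^m_\epsilon(\mu,\varphi))=0$ for all $\epsilon<1$, and $\mu$ is not dependent.
\end{proposition}

\begin{proof}
Let $Y=Y_{[d]}$. For $\bar p\in Y^m$ write $\tau(p_l)=(t^l_1,\dots,t^l_d)$. Let $\Gamma_n$ be the set of $\bar p\in Y^m$ such that $t^1_i|n,\dots,t^m_i|n$ are pairwise distinct for each $i\le d$. It is a finite union of measurable boxes. For fixed $i$ and $l\ne l'$ the event $t^l_i|n=t^{l'}_i|n$ has probability $2^{-n}$, so $\mu^m(\Gamma_n)\ge1-d\binom m22^{-n}$. The sets $\Gamma_n$ increase with $n$, and $\Gamma=\bigcup_n\Gamma_n$ is measurable of measure $1$.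

Let $\bar p\in\Gamma$ and take any $n\ge m$ with $\bar p\in\Gamma_n$. The set $D=\{(t^l_1|n,\dots,t^l_d|n):l\le m\}$ has $m\le n$ elements, any two of which differ in every coordinate, so $D\in\Delta_n$. By Lemma~\ref{lem:nonempty} there is $b\in V_D(\mathcal U)$. The shadow of $E(\bar x,b)$ is $R_D$, a disjoint union of $m$ boxes of measure $2^{-nd}$, and it contains every $\tau(p_l)$. By Proposition~\ref{prop:shadow}, $E(\bar x,b)\in p_l$ for all $l\le m$ and $\mu(E(\bar x,b))=m2^{-nd}$. So $\operatorname{disc}_{\mu,\varphi}(\bar p)\ge1-m2^{-nd}$ for all large $n$, and the discrepancy is $1$. For $\epsilon<1$ the good set lies in the complement of $\Gamma$, a measurable null set.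
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The theory $T_d$ is consistent, complete and has quantifier elimination by Lemma~\ref{lem:consistent} and Proposition~\ref{prop:qe}. Item (1) is Corollary~\ref{cor:item1}. The products $\mu_I$ are dfs by Lemma~\ref{lem:facts}(c) and independent of the order by Proposition~\ref{prop:shadow}. Propositions~\ref{prop:dep} and~\ref{prop:nondep} complete (2) and (3).
\end{proof}

\begin{remark}\label{rem:P2}
Condition (P2) is needed only in Proposition~\ref{prop:dep}, and it cannot be dropped there. Let $d=2$ and carry out the construction with patterns subject to (P1) alone. Fix a nonstandard $a\in X_2$ with branch $t'$. For distinct branches $t^1,\dots,t^m$ and large $n$ the set $D=\{(t^l|n,t'|n):l\le m\}$ is then allowed, and for $b\in V_D$ the shadow of $E(x_1,a,b)$ is $\bigcup_l\langle t^l|n\rangle$. The proof of Proposition~\ref{prop:nondep} then shows that $\mu_1$ itself is not dependent.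
\end{remark}

\section{Merging sorts}\label{sec:onesort}

The examples do not depend on the use of several sorts. Let $T'$ be obtained from $T_d$ by merging some of the sorts, possibly all, into one sort that is partitioned by new unary predicates naming the old sorts; each relation is declared false off its old sorts. Models of $T'$ and of $T_d$ correspond to each other. A formula of $T_d$ translates into one of $T'$ by relativizing the quantifiers. Conversely, let $\varphi$ be a formula of $T'$ and let $\sigma$ assign an old sort to each free variable. There is a formula $\varphi^\sigma$ of $T_d$ equivalent to $\varphi$ on tuples of the sorts given by $\sigma$. An atomic formula is kept if the sorts match, and is otherwise replaced by $\bot$; a new predicate is replaced by $\top$ or $\bot$; Boolean operations commute with the translation; and $\exists w\,\psi$ becomes the disjunction, over the finitely many old sorts available for $w$, of the translations of $\exists w\,\psi$ with $w$ of that sort. Hence $T'$ is complete, monster models and their small elementary submodels correspond, and for every small model $N$ and for $N=\mathcal U$ the space $S_x(N)$ of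 $T'$ is the disjoint union of finitely many clopen pieces, one for each $\sigma$, each of which is a type space of $T_d$.

Regard $\mu_i$ as a measure for $T'$ concentrated on the predicate $X_i$. For a formula $\varphi(x,z)$ of $T'$ and $c$ with sorts $\sigma$, we have $\mu_i(\varphi(x,c))=\mu_i(\varphi^\sigma(x,c))$, where $\sigma$ gives $x$ the sort $X_i$. This function of $c$ is continuous on each clopen piece of $S_z(M)$, so $\mu_i$ is definable over $M$, and a realization of $\varphi^\sigma(x,c)$ in $M$ realizes $\varphi(x,c)$. In the integral defining $\mu_i\otimes\mu_{I'}$ the measure $\mu_{I'}$ is concentrated on one clopen piece, on which the fiber function is that of the translated formula; so the Morley products correspond. For $I\subsetneq[d]$, the good set of $\varphi(x_I,z)$ contains the intersection of the sets $H_m$ of Proposition~\ref{prop:dep} for the finitely many formulas $\varphi^\sigma$, and the measure of this intersection tends to $1$. For $I=[d]$, Proposition~\ref{prop:nondep} applies unchanged to $E$. So definability, finite satisfiability, Morley products, dependence and its failure all carry over, and (i) and (ii) have negative answers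 for one-sorted theories as well.

\section{Mixtures and atoms}\label{sec:atoms}

The results of this section are not needed for Theorem~\ref{thm:main}. They locate the boundary of the counterexample: one measure suffices to produce it, but that measure cannot be purely atomic. The tool in both directions is that dependence passes to countable convex combinations.

Let $\nu_1,\nu_2,\dots$ be global measures in the same variables, $c_i\ge0$ and $\sum_ic_i=1$. The Borel measure $\nu=\sum_ic_i\nu_i$ is regular: given a Borel set $A$ and $\eta>0$, choose $k$ with $\sum_{i>k}c_i<\eta$ and compact sets $C_i\subseteq A$ with $\nu_i(A\setminus C_i)<\eta$ for $i\le k$; then $\nu(A\setminus\bigcup_{i\le k}C_i)<2\eta$. So $\nu$ is the Borel measure attached to the Keisler measure $\sum_ic_i\nu_i$, and in the same way $\nu|_N=\sum_ic_i\,\nu_i|_N$. Consequently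
\begin{equation}\label{eq:linear}
\lambda\otimes\nu=\sum_ic_i\,\lambda\otimes\nu_i\quad(\lambda\text{ definable}),\qquad
\nu\otimes\lambda=\sum_ic_i\,\nu_i\otimes\lambda\quad(\nu,\nu_i\text{ definable over }M);
\end{equation}
the second identity holds because $f^\varphi_{\nu,N}=\sum_ic_if^\varphi_{\nu_i,N}$, by monotone convergence.

\begin{lemma}\label{lem:mix}
If the $\nu_i$ are dependent, $c_i\ge0$ and $\sum_ic_i=1$, then $\nu=\sum_ic_i\nu_i$ is dependent.
\end{lemma}

A sample from $\nu$ is obtained by choosing a random word of indices and then sampling from the corresponding $\nu_i$. The only difficulty is that good sets need not be measurable, so the argument has to be made with outer measures.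

\begin{proof}
Drop the indices with $c_i=0$. For a word $w=(w_1,\dots,w_m)$ of indices let $c_w=\prod_lc_{w_l}$, $\nu_w=\nu_{w_1}\times\cdots\times\nu_{w_m}$ and $m_i=|\{l:w_l=i\}|$. The measures $\nu^m$ and $\sum_wc_w\nu_w$ agree on measurable boxes, hence are equal. If $H\supseteq G$ is measurable, then $\nu^m(H)=\sum_wc_w\nu_w(H)\ge\sum_wc_w\nu_w^*(G)$, so
\begin{equation}\label{eq:outer1}
(\nu^m)^*(G)\ge\sum_wc_w\,\nu_w^*(G)\qquad\text{for every set }G.
\end{equation}
For probability measures $\beta_1,\beta_2$ and arbitrary sets $G_1,G_2$ we also have
\begin{equation}\label{eq:outer2}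
(\beta_1\times\beta_2)^*(G_1\times G_2)\ge\beta_1^*(G_1)\,\beta_2^*(G_2).
\end{equation}
Indeed, let $H\supseteq G_1\times G_2$ be measurable, with sections $H_u$. The measurable set $H'=\{u:\beta_2(H_u)\ge\beta_2^*(G_2)\}$ contains $G_1$, so by Fubini's theorem $(\beta_1\times\beta_2)(H)\ge\beta_1(H')\,\beta_2^*(G_2)\ge\beta_1^*(G_1)\,\beta_2^*(G_2)$.

Fix $\varphi(x,z)$ and $\epsilon\in(0,1)$. Choose an index $k$ with $\sum_{i>k}c_i<\epsilon$, and $\eta>0$ with $\eta\le\epsilon/k$ and $\eta<\frac12\min_{i\le k}c_i$. Call $w$ \emph{typical} if $|m_i/m-c_i|\le\eta$ for all $i\le k$. Then $m_i\ge c_im/2$ for $i\le k$, and $\sum_{i>k}m_i/m\le1-\sum_{i\le k}c_i+k\eta\le2\epsilon$. Let $w$ be typical and suppose that for each $i\le k$ the subsample $(p_l)_{w_l=i}$ lies in $G^{m_i}_\epsilon(\nu_i,\varphi)$. Fix $c$ and let $e_i$ be the number of $l$ with $w_l=i$ and $\varphi(x,c)\in p_l$. Then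
\begin{align*}
\Big|\nu(\varphi(x,c))-\sum_i\frac{e_i}m\Big|
&\le\sum_{i\le k}\Big(\Big|c_i-\frac{m_i}m\Big|+\frac{m_i}m\Big|\nu_i(\varphi(x,c))-\frac{e_i}{m_i}\Big|\Big)+\sum_{i>k}\Big(c_i+\frac{m_i}m\Big)\\
&\le k\eta+\epsilon+\epsilon+2\epsilon\le5\epsilon .
\end{align*}
So, after reordering coordinates, $G^m_{5\epsilon}(\nu,\varphi)$ contains the product of the sets $G^{m_i}_\epsilon(\nu_i,\varphi)$, $i\le k$, with the full space in the remaining coordinates. By \eqref{eq:outer2},
\[
\nu_w^*\big(G^m_{5\epsilon}(\nu,\varphi)\big)\ge\prod_{i\le k}(\nu_i^{m_i})^*\big(G^{m_i}_\epsilon(\nu_i,\varphi)\big).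
\]
Since $m_i\ge c_im/2$ and each $\nu_i$ is dependent, the right side tends to $1$ as $m\to\infty$, uniformly over typical words. By the weak law of large numbers the total weight $\sum c_w$ of the typical words tends to $1$. Now \eqref{eq:outer1} gives $(\nu^m)^*(G^m_{5\epsilon}(\nu,\varphi))\to1$.
\end{proof}

\begin{corollary}\label{cor:single}
There is a single ddfs measure $\mu$ such that $\mu\otimes\mu$ is not dependent.
\end{corollary}

\begin{proof}
Take $d=2$ and merge $X_1,X_2$ into one sort as in Section~\ref{sec:onesort}, so that $E$ is false off $X_1\times X_2\times B$ and $\mu_1,\mu_2$ are ddfs measures on the same sort, dfs over every small $M$. Let $\mu=\frac12(\mu_1+\mu_2)$. It is definable over $M$ by Lemma~\ref{lem:facts}(a), and it is finitely satisfiable in $M$ because a formula of positive $\mu$-measure has positive $\mu_1$- or $\mu_2$-measure. It is dependent by Lemma~\ref{lem:mix}.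

By \eqref{eq:linear}, $\nu:=\mu_x\otimes\mu_{x'}=\frac14\sum_{i,j}\mu_i\otimes\mu_j$. The measure $\mu_i\otimes\mu_j$ is concentrated on $[x\in X_i\wedge x'\in X_j]$, since the fiber function of this formula is the indicator function of $[x'\in X_j]$. So the clopen set $C=[x\in X_1\wedge x'\in X_2]$ has $\nu(C)=\frac14$, and on subsets of $C$ the measure $\nu$ is $\frac14\mu_1\otimes\mu_2$. Let $Y=Y_{[2]}\subseteq C$, so that $\nu(C\setminus Y)=0$.

For a sample $\bar p$ of size $m$ let $\Lambda(\bar p)=\{l:p_l\in C\}$ and $m_0=|\Lambda(\bar p)|$. Let $\Gamma$ be the set of samples such that $p_l\in Y$ for all $l\in\Lambda(\bar p)$, and $\tau(p_l),\tau(p_{l'})$ differ in both coordinates for distinct $l,l'\in\Lambda(\bar p)$. For fixed $l\ne l'$, the event that $p_l,p_{l'}\in Y$ and their branches in a given coordinate agree up to length $n$ is a finite union of measurable boxes of measure $\frac1{16}2^{-n}$. Hence $\Gamma$ is measurable and $\nu^m(\Gamma)=1$. Let $\bar p\in\Gamma$ with $m_0\ge1$. For large $n$ the initial segments of length $n$ of the pairs $\tau(p_l)$, $l\in\Lambda(\bar p)$, form a pattern $D\in\Delta_n$. For $b\in V_D(\mathcal U)$, Proposition~\ref{prop:shadow}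 gives $E(x,x',b)\in p_l$ for $l\in\Lambda(\bar p)$ and $\nu(E(x,x',b))=\frac14m_02^{-2n}$, while the types outside $C$ do not contain $E(x,x',b)$. Letting $n\to\infty$, we get $\operatorname{disc}_{\nu,E}(\bar p)\ge m_0/m$ on $\Gamma$; this is trivial if $m_0=0$. For $\epsilon<\frac14$ the good set is therefore contained in the union of the complement of $\Gamma$ and the measurable set $\{m_0/m\le\epsilon\}$. The measure of this union tends to $0$, because $m_0/m\to\frac14$ in probability.
\end{proof}

We return to an arbitrary complete theory. A measure is \emph{purely atomic} if it is a countable sum $\sum_ic_ip_i$ of global types with $c_i\ge0$ and $\sum_ic_i=1$.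

\begin{theorem}\label{thm:atomic}
In any theory:
\begin{enumerate}
\item[(A)] If $\mu$ is dfs over $M$ and $\mu(\{p\})>0$ for a global type $p$, then $p$ is dfs over $M$.
\item[(B)] If $\mu$ is dfs and purely atomic and $\lambda$ is ddfs, then $\mu\otimes\lambda=\lambda\otimes\mu$ and this measure is ddfs.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of \textup{(A)}]
Let $\kappa=\mu(\{p\})$. Every formula in $p$ has measure at least $\kappa>0$, so it is realized in $M$. Thus $p$ is finitely satisfiable in $M$. It is also $M$-invariant: if $b\equiv_Mb'$ and $\varphi(x,b)\wedge\neg\varphi(x,b')\in p$, a realization $a\in M$ of this formula would distinguish $b$ from $b'$ over $M$.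

For definability we isolate the atom up to a small remainder. By outer regularity there is $\psi(x,e)\in p$ with $\mu(\psi(x,e))<\frac32\kappa$. Fix $\varphi(x,y)$ and put $g(b)=\mu(\varphi(x,b)\wedge\psi(x,e))$. If $\varphi(x,b)\in p$, then $g(b)\ge\kappa$. If not, then $\neg\varphi(x,b)\wedge\psi(x,e)\in p$ has measure at least $\kappa$, so $g(b)<\kappa/2$. Hence $Q=\{b:\varphi(x,b)\in p\}$ equals $\{b:g(b)\ge\kappa\}$ and its complement equals $\{b:g(b)\le\kappa/2\}$. Both are type-definable over $Me$ because $\mu$ is definable over $M$. Two complementary type-definable sets are definable, by compactness, and a definable set that is invariant under $\operatorname{Aut}(\mathcal U/M)$ is definable over $M$. So $Q$ is definable over $M$. Every set $\{b:p(\varphi(x,b))\in C\}$ is empty, everything, $Q$, or the complement of $Q$, so $p$ is definable over $M$.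
\end{proof}

\begin{proof}[Proof of \textup{(B)}]
Let $\mu_x=\sum_ic_ip_i$ with all $c_i>0$, and fix a small $M$ over which both $\mu_x$ and $\lambda_y$ are dfs. Since $\mu(\{p_i\})\ge c_i$, each $p_i$ is dfs over $M$ by (A). Let $p$ be one of the $p_i$. For $\varphi(x,y,z)$, the proof of (A) gives an $L(M)$-formula $d_p\varphi(y,z)$ with $\varphi(x,b,c)\in p\Leftrightarrow\ \models d_p\varphi(b,c)$. The fiber function of $\varphi(x,y,c)$ for $p$ is the indicator function of $[d_p\varphi(y,c)]$, so
\begin{equation}\label{eq:dp}
(p\otimes\lambda)(\varphi(x,y,c))=\lambda(d_p\varphi(y,c)).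
\end{equation}

\emph{Commutation.} Let $N\supseteq M$ contain $c$ and let $a\models p|_N$. Integrating against the point mass $p|_N$ gives $(\lambda\otimes p)(\varphi(x,y,c))=\lambda(\varphi(a,y,c))$. If $\lambda(\varphi(a,y,c)\mathbin{\triangle}d_p\varphi(y,c))>0$, then some $b\in M$ satisfies this formula, by finite satisfiability of $\lambda$. But $b,c\in N$ and $a\models p|_N$, so $\varphi(a,b,c)$ holds if and only if $d_p\varphi(b,c)$ does, a contradiction. Hence $\lambda(\varphi(a,y,c))=\lambda(d_p\varphi(y,c))$, and $\lambda\otimes p=p\otimes\lambda$ by \eqref{eq:dp}. By \eqref{eq:linear}, $\mu\otimes\lambda=\sum_ic_i\,p_i\otimes\lambda=\sum_ic_i\,\lambda\otimes p_i=\lambda\otimes\mu$. This measure is dfs by Lemma~\ref{lem:facts}(c).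

\emph{Dependence.} By Lemma~\ref{lem:mix} it suffices to show that $\nu=p\otimes\lambda$ is dependent. The idea is that $\nu$ is concentrated on a copy of $S_y(\mathcal U)$ on which $\varphi$ becomes $d_p\varphi$. For all $\varphi$, $b$ and $c$ the formula $\varphi(x,b,c)\mathbin{\triangle}d_p\varphi(b,c)$ is not in $p$, so the formula $\varphi(x,y,c)\mathbin{\triangle}d_p\varphi(y,c)$ has fiber function $0$ and is $\nu$-null. Let $Y\subseteq S_{xy}(\mathcal U)$ be the closed set of types containing none of these formulas; $\nu(Y)=1$ by Lemma~\ref{lem:null}. Let $\pi\colon S_{xy}(\mathcal U)\to S_y(\mathcal U)$ be the restriction map. For $r\in Y$,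
\begin{equation}\label{eq:Ytransfer}
\varphi(x,y,c)\in r\iff d_p\varphi(y,c)\in\pi(r),
\end{equation}
so $\pi|_Y$ is injective. A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto a closed set $K$; let $\sigma\colon K\to Y$ be the inverse.

The measure $\pi_*\nu$ agrees with $\lambda$ on clopen sets by Lemma~\ref{lem:facts}(b). It is inner regular, because a compact $C\subseteq\pi^{-1}(A)$ has compact image $\pi(C)\subseteq A$ with $\pi_*\nu(\pi(C))\ge\nu(C)$; a finite inner regular Borel measure on a compact space is regular, by taking complements. So $\pi_*\nu=\lambda$. For Borel $A\subseteq Y$ the set $\sigma^{-1}(A)=\pi(A)$ is Borel, and $\lambda(\pi(A))=\nu(\pi^{-1}(\pi(A))\cap Y)=\nu(A)$. Thus $\lambda(K)=1$ and $\sigma$ pushes $\lambda$ forward to $\nu$, so $\sigma^m\colon K^m\to Y^m$ is measurable and pushes $\lambda^m$ forward to $\nu^m$.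

Fix $\varphi(x,y;z)$ and write $d_p\varphi(y,z)=\chi(y,z,e)$ with $\chi(y;z,w)\in L$ and $e\in M$. If $\bar q\in K^m$ lies in $G'=G^m_\epsilon(\lambda,\chi)$, then $\sigma^m(\bar q)\in G=G^m_\epsilon(\nu,\varphi)$, by \eqref{eq:dp} and \eqref{eq:Ytransfer} applied to the parameters $(c,e)$. Let $H\supseteq G$ be measurable. Then $(\sigma^m)^{-1}(H)$ together with the null set $S_y(\mathcal U)^m\setminus K^m$ is a measurable set containing $G'$, of $\lambda^m$-measure $\nu^m(H)$. Hence $(\nu^m)^*(G)\ge(\lambda^m)^*(G')$, which tends to $1$ because $\lambda$ is dependent.
\end{proof}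

By Theorem~\ref{thm:atomic}(B), in a counterexample to (i) neither factor is purely atomic. The measures of Theorem~\ref{thm:main} are at the other extreme: they have no atoms, since $\mu_i(\{p\})\le\rho(\{\tau(p)\})=0$ for $p\in Y_{\{i\}}$ and the complement of $Y_{\{i\}}$ is null.

\begin{thebibliography}{9}
\bibitem{Kh} Karim Khanaki, \emph{Dependent measures in independent theories}, arXiv:2109.11973 (2021).
\end{thebibliography}
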